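# Solenoidal attractors of the cylinder whose boundary consists of finitely many unstable arcs

## 1. One bump: a boundary computed by hand

Fix an integer $\ell\ge2$ and a number $\lambda\in(0,1)$. Let $\mathbb T=\mathbb R/\mathbb Z$ with its usual distance $d$, and let $T:\mathbb T\to\mathbb T$, $T\theta=\ell\theta$. For a continuous $\tau:\mathbb T\to\mathbb R$ consider the cylinder map
$$A=A_{\lambda,\tau}:\mathbb T\times\mathbb R\to\mathbb T\times\mathbb R,\qquad A(\theta,t)=(\ell\theta,\ \lambda t+\tau(\theta)).$$
It stretches the base by $\ell$, contracts the fibers by $\lambda$, and is not invertible. A strip $\mathbb T\times[-R,R]$ is mapped into itself exactly when $\|\tau\|_\infty\le(1-\lambda)R$. The global attractor is $\Omega=\Omega_{\lambda,\tau}=\bigcap_{n\ge0}A^n(\mathbb T\times[-R,R])$ for any such $R$. Its upper and lower boundaries are the graphs of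
$$\rho^+(\theta)=\sup\{t:(\theta,t)\in\Omega\},\qquad \rho^-(\theta)=\inf\{t:(\theta,t)\in\Omega\}.$$
The basic fact about them (Section 2 contains a short derivation) is that they are continuous and characterized by
$$\rho^+(\theta)=\max_{T\theta'=\theta}\big(\lambda\rho^+(\theta')+\tau(\theta')\big),\qquad \rho^-(\theta)=\min_{T\theta'=\theta}\big(\lambda\rho^-(\theta')+\tau(\theta')\big). \tag{1}$$
For bounded $u$ put $(\mathcal Lu)(\theta)=\max_{T\theta'=\theta}(\lambda u(\theta')+\tau(\theta'))$. Since $|\max a_i-\max b_i|\le\max|a_i-b_i|$, we have $\|\mathcal Lu-\mathcal Lv\|_\infty\le\lambda\|u-v\|_\infty$. So $\rho^+$ is the only bounded fixed point of $\mathcal L$, and $\mathcal L^nu\to\rho^+$ uniformly for every bounded $u$. Also $\mathcal L$ maps continuous functions to continuous functions, because the preimages of $\theta_0+s$ are the points $\theta'+s/\ell$ with $T\theta'=\theta_0$.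

We write $\rho_\tau=\rho^+$. The points that win the competition in (1) form the set
$$M(\tau)=\{y\in\mathbb T:\rho_\tau(Ty)=\lambda\rho_\tau(y)+\tau(y)\}.$$
Every $\theta$ has at least one preimage in $M(\tau)$.

**Proposition 1 (one bump).** Let $\tau\in C^1(\mathbb T)$ be even, with $\tau'<0$ on $(0,1/2)$; for instance $\tau(\theta)=\cos2\pi\theta$. Put $\Phi(s)=\big(s\bmod1,\ \sum_{n\ge1}\lambda^{n-1}\tau(s\ell^{-n})\big)$ for $s\in\mathbb R$. Then:

1. the upper boundary is $\Phi([-\tfrac12,\tfrac12])$, and $M(\tau)=\{y:d(y,0)\le\frac1{2\ell}\}$;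
2. the only periodic orbit of $A$ in the upper boundary is the fixed point $P=\Phi(0)=(0,\tau(0)/(1-\lambda))$;
3. $A\Phi(s)=\Phi(\ell s)$, so every $\Phi(s)$ has the backward orbit $\Phi(s\ell^{-n})\to P$;
4. $\rho^+$ is $C^1$ except at $\theta=1/2$, where its left derivative is strictly smaller than its right derivative.

*Proof.* First we identify the winner in (1). Let $E$ be the set of continuous even functions on $\mathbb T$ that are nonincreasing on $[0,1/2]$. Let $u\in E$. Then $v=\lambda u+\tau$ is a strictly decreasing function of $d(\cdot,0)$. Let $\theta=s\bmod 1$ with $|s|\le1/2$. The preimage $s/\ell$ is at distance $|s|/\ell\le\frac1{2\ell}$ from $0$. Distinct preimages are at distance at least $1/\ell$ from each other, so any other preimage is at distance at least $\frac1\ell-\frac{|s|}\ell\ge\frac1{2\ell}$ from $0$. Hence $(\mathcal Lu)(s)=v(s/\ell)$, and $\mathcal Lu\in E$. Since $0\in E$ and $E$ is closed under uniform limits, $\rho^+=\lim\mathcal L^n0\in E$. Therefore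
$$\rho^+(s)=\lambda\rho^+(s/\ell)+\tau(s/\ell)\qquad(|s|\le\tfrac12),$$
and iterating gives $\rho^+(s)=\sum_{n\ge1}\lambda^{n-1}\tau(s\ell^{-n})$. With $u=\rho^+$, the distances above show that the maximizer is $s/\ell$ alone when $|s|<1/2$. For $\theta=1/2$ the maximizers are the preimages at distance exactly $\frac1{2\ell}$ from $0$, namely $\pm\frac1{2\ell}$. This proves 1.

For 2, let $(\theta_j,t_j)$ be a periodic orbit on the graph of $\rho^+$. Then $\rho^+(T\theta_j)=\lambda\rho^+(\theta_j)+\tau(\theta_j)$, so $\theta_j\in M(\tau)$ for every $j$. By 1, $d(\theta_{j+1},0)=\ell\,d(\theta_j,0)$ for every $j$. Periodicity forces $\theta_j=0$, and the point is $P$. Statement 3 is the computation $\sum_{n\ge1}\lambda^{n-1}\tau(s\ell^{1-n})=\tau(s)+\lambda\sum_{n\ge1}\lambda^{n-1}\tau(s\ell^{-n})$. For 4, the left derivative at $1/2$ is the derivative of the series at $s=\frac12$, namely $\sum\lambda^{n-1}\ell^{-n}\tau'(\ell^{-n}/2)<0$. The right derivative is the derivative at $s=-\frac12$, which is its opposite since $\tau'$ is odd. $\square$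

So the upper boundary is one arc of the unstable manifold of one fixed point, closed up by one corner. The proof used symmetry to decide which preimage wins. This is already lost for the lower boundary of the same map with $\ell=2$. There one must study $-\tau$, a bump centered at $1/2$. If $u$ is even and nondecreasing on $[0,1/2]$, then $\mathcal L$ (formed with $-\tau$) picks the preimage at distance $\frac12-\frac{|s|}2$ from $0$, so $\mathcal Lu$ is *nonincreasing* on $[0,1/2]$. The class of functions is not preserved.

The conclusion can also be false.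

**Example 2 (graph attractors).** Let $u\in C^1(\mathbb T)$ and $\tau=u\circ T-\lambda u$. Then $\lambda u(\theta')+\tau(\theta')=u(\theta)$ for every preimage $\theta'$ of $\theta$, so $\rho^+=\rho^-=u$ and $M(\tau)=\mathbb T$. The boundary contains a periodic orbit over every periodic orbit of $T$, infinitely many in all. With $u$ constant, $\tau$ is constant.

So in general one must exclude some $\tau$. The following conjecture is taken from Rodrigo Bamón, Jan Kiwi, Juan Rivera-Letelier, Richard Urzúa, "On the Topology of Solenoidal Attractors of the Cylinder", arXiv:math/0403523 (2004): *for each $\lambda\in(0,1)$ there is an open and dense set of functions $\tau$ of class $C^1$, in the $C^1$ topology, such that the upper (resp. lower) boundary contains a finite number of periodic orbits of $A_{\lambda,\tau}$, and is formed by a finite number of pieces of the unstable manifolds of the periodic orbits that it contains.* In particular the boundaries would be $C^1$ by parts. We shall prove that it is true.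

## 2. Histories and optimal histories

The height of a point of the attractor is determined by its past, so we make the past a variable. Let
$$\hat X=\{z=(z_0,z_{-1},z_{-2},\dots)\in\mathbb T^{\mathbb N}:Tz_{-n-1}=z_{-n}\ \ \forall n\ge0\},$$
a compact metrizable space in the product topology. An element is a *history* of $z_0$. Put $\sigma z=(z_{-1},z_{-2},\dots)$. For $s\in\mathbb R$ put
$$z+s=(z_{-n}+s\ell^{-n})_{n\ge0}\in\hat X ,$$
the history of $z_0+s$ that follows the history $z$. For example, with $\ell=2$ and $z=(0,0,0,\dots)$,
$$z+\tfrac12=(\tfrac12,\tfrac14,\tfrac18,\dots),\qquad z-\tfrac12=(\tfrac12,\tfrac34,\tfrac78,\dots),$$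
two different histories of the same point. For $\tau\in C^0(\mathbb T)$ let
$$S_\tau(z)=\sum_{n\ge1}\lambda^{n-1}\tau(z_{-n}),\qquad\text{so}\qquad S_\tau(z)=\tau(z_{-1})+\lambda S_\tau(\sigma z). \tag{2}$$
$S$ is linear in $\tau$. It is jointly continuous on $C^0\times\hat X$: we have $|S_\tau(z)-S_{\tau'}(z)|\le\|\tau-\tau'\|_\infty/(1-\lambda)$, and for fixed $\tau$ it is a uniformly convergent series of continuous functions. If $\tau$ is Lipschitz, then summing $\lambda^{n-1}\mathrm{Lip}(\tau)\ell^{-n}|s|$ gives
$$|S_\tau(z+s)-S_\tau(z)|\le\frac{\mathrm{Lip}(\tau)}{\ell-\lambda}\,|s|. \tag{3}$$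
If $\tau\in C^1$, termwise differentiation (the derivatives converge uniformly) shows that $s\mapsto S_\tau(z+s)$ is $C^1$ with derivative $S'_\tau(z+s)$, where
$$S'_\tau(z)=\sum_{n\ge1}\lambda^{n-1}\ell^{-n}\tau'(z_{-n}),\qquad S'_\tau(z)=\tfrac1\ell\tau'(z_{-1})+\tfrac\lambda\ell S'_\tau(\sigma z), \tag{4}$$
and $S'$ is jointly continuous on $C^1\times\hat X$.

**Lemma 3.** $\Omega=\{(z_0,S_\tau(z)):z\in\hat X\}$. Hence $\rho_\tau(\theta)=\max\{S_\tau(z):z_0=\theta\}$, equation (1) holds, $\rho_\tau$ is continuous, and $\|\rho_\tau-\rho_{\tau'}\|_\infty\le\|\tau-\tau'\|_\infty/(1-\lambda)$.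

*Proof.* Let $z\in\hat X$. By (2), the points $(z_{-n},S_\tau(\sigma^nz))$ form a backward $A$-orbit of $(z_0,S_\tau(z))$. It stays in the strip since $|S_\tau|\le\|\tau\|_\infty/(1-\lambda)\le R$. So $(z_0,S_\tau(z))\in\Omega$. Conversely let $(\theta,t)\in\Omega$. For each $m$ there is a backward orbit $(y_{-n},t_{-n})_{0\le n\le m}$ of $(\theta,t)$ in the strip, and $t=\sum_{n=1}^m\lambda^{n-1}\tau(y_{-n})+\lambda^mt_{-m}$. Extend $(y_0,\dots,y_{-m})$ to a history $z^{(m)}$. Then $|t-S_\tau(z^{(m)})|\le2R\lambda^m$. A limit point $z$ of the $z^{(m)}$ has $z_0=\theta$ and $S_\tau(z)=t$.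

The formula for $\rho_\tau$ follows, with a maximum because $\{z:z_0=\theta\}$ is compact. Maximizing (2) first over histories of $z_{-1}$ and then over $z_{-1}$ gives (1). The functions $\mathcal L^n0$ are continuous and converge uniformly to $\rho_\tau$, so $\rho_\tau$ is continuous. The last bound follows from the bound on $S_\tau-S_{\tau'}$. The statements for $\rho^-$ follow by replacing $\tau$ with $-\tau$, since $(\theta,t)\mapsto(\theta,-t)$ conjugates $A_{\lambda,\tau}$ to $A_{\lambda,-\tau}$, whence $\rho^-_\tau=-\rho^+_{-\tau}$. $\square$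

**Definition.** A history $z$ is *$\tau$-optimal* if $S_\tau(z)=\rho_\tau(z_0)$; $\mathrm{Opt}(\tau)$ is the set of optimal histories. Moreover
$$K(\tau)=\{y\in\mathbb T:T^ny\in M(\tau)\ \ \forall n\ge0\}.$$

Why $K(\tau)$? A periodic orbit of $A$ on the upper boundary lies over points of $K(\tau)$, exactly as in the proof of Proposition 1. For the bump, $K(\tau)=\{0\}$: a point with $d(T^ny,0)\le\frac1{2\ell}$ for all $n$ has $d(T^ny,0)=\ell^nd(y,0)$ for all $n$. For a graph attractor, $K(\tau)=\mathbb T$.

**Lemma 4.** Let $\tau\in C^0(\mathbb T)$.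

* (F1) The sets $\{(\tau,z):z\in\mathrm{Opt}(\tau)\}$, $\{(\tau,y):y\in M(\tau)\}$, $\{(\tau,y):y\in K(\tau)\}$ are closed in $C^0\times\hat X$, $C^0\times\mathbb T$ and $C^0\times\mathbb T$.
* (F2) $z\in\mathrm{Opt}(\tau)$ iff $z_{-n}\in M(\tau)$ for all $n\ge1$. If $z$ is optimal, so is $\sigma z$. If $y\in M(\tau)$ and $z'$ is optimal with $z'_0=y$, then $(Ty,z'_0,z'_{-1},\dots)$ is optimal. Every $\theta$ has an optimal history.
* (F3) If $x\in K(\tau)$, $y\in M(\tau)$ and $Ty=x$, then $y\in K(\tau)$. Also $TK(\tau)=K(\tau)$. The sets $Y_n(\tau)=\{y:y,Ty,\dots,T^{n-1}y\in M(\tau)\}$ are compact, nonempty, decreasing in $n$, with intersection $K(\tau)$; so $K(\tau)$ is compact and nonempty. If $z$ is optimal, then $z_{-n}\in Y_n(\tau)$.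

*Proof.* (F1) By Lemma 3, $(\tau,\theta)\mapsto\rho_\tau(\theta)$ is jointly continuous, and so is $S$. The first two sets are defined by equalities between continuous functions. The third is an intersection of preimages of the second under $(\tau,y)\mapsto(\tau,T^ny)$.

(F2) If all $z_{-n}\in M(\tau)$, $n\ge1$, then iterating $\rho_\tau(z_{-n+1})=\tau(z_{-n})+\lambda\rho_\tau(z_{-n})$ gives $\rho_\tau(z_0)=\sum_{n\le m}\lambda^{n-1}\tau(z_{-n})+\lambda^m\rho_\tau(z_{-m})\to S_\tau(z)$. If $z$ is optimal, then $\rho_\tau(z_0)=\tau(z_{-1})+\lambda S_\tau(\sigma z)\le\tau(z_{-1})+\lambda\rho_\tau(z_{-1})\le\rho_\tau(z_0)$. So equality holds throughout, $z_{-1}\in M(\tau)$ and $\sigma z$ is optimal; iterate. The third assertion is $\tau(y)+\lambda S_\tau(z')=\tau(y)+\lambda\rho_\tau(y)=\rho_\tau(Ty)$. The fourth is the maximum in Lemma 3.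

(F3) The first assertion is the definition of $K(\tau)$. Clearly $TK(\tau)\subset K(\tau)$; every $x\in K(\tau)$ has a preimage in $M(\tau)$, which lies in $K(\tau)$ by the first assertion. If $z$ is optimal, then $z_{-n},\dots,z_{-1}\in M(\tau)$, so $z_{-n}\in Y_n(\tau)$. The rest is clear. $\square$

For the bump, $\mathrm{Opt}(\tau)=\{\hat0+s:|s|\le\frac12\}$, where $\hat0=(0,0,\dots)$. Indeed, if all $z_{-n}$, $n\ge1$, lie in $M(\tau)$, write $z_{-n}=r_n \bmod 1$ with $|r_n|\le\frac1{2\ell}$. Then $\ell r_{n+1}-r_n$ is an integer of modulus at most $\frac12+\frac1{2\ell}<1$, so $r_{n+1}=r_n/\ell$. The converse is (F2).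

## 3. Unstable curves and the two theorems

*Periodic points of $T$.* $T$ is injective on its set of periodic points: if $Tu=Tv$ and $u,v$ have periods $p,q$, then $u=T^{pq}u=T^{pq}v=v$. So a periodic $x$ has exactly one periodic preimage $\beta x$. Put $\hat x=(x,\beta x,\beta^2x,\dots)\in\hat X$. For $\ell=2$ we have $\beta(\frac13)=\frac23$ (the other preimage $\frac16$ is not periodic) and $\hat{\tfrac13}=(\frac13,\frac23,\frac13,\dots)$. For periodic $x$ put
$$\Phi_x(s)=\big(x+s\bmod1,\ S_\tau(\hat x+s)\big)\quad(s\in\mathbb R),\qquad P_x=\Phi_x(0).$$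
$\Phi_x$ is continuous and injective on intervals of length less than $1$, since its first component is. It is a $C^1$ immersion if $\tau\in C^1$.

**Definition.** For a periodic orbit $\mathcal O$ of $A$, $W^u(\mathcal O)$ is the set of points having a backward $A$-orbit whose distance to $\mathcal O$ tends to $0$. By Lemma 5(b) below it is a finite union of curves $\Phi_x(\mathbb R)$; a *piece* of it is a set $\Phi_x([s_1,s_2])$ with $s_1<s_2$.

**Lemma 5.** Let $\tau\in C^0$, and let $x,y$ be $T$-periodic.

(a) $A\Phi_x(s)=\Phi_{Tx}(\ell s)$. The periodic orbits of $A$ are exactly the sets $\{P_{T^jx}\}_j$.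

(b) $W^u(\{P_{T^jx}\}_j)=\bigcup_j\Phi_{T^jx}(\mathbb R)$.

(c) If $\hat x+s=\hat y+r$ in $\hat X$, then $x=y$ and $s=r$.

*Proof.* (a) For $n\ge1$, the coordinate of $\widehat{Tx}+\ell s$ of index $-n$ is $\beta^{n-1}x+s\ell^{-(n-1)}$. So $S_\tau(\widehat{Tx}+\ell s)=\tau(x+s)+\lambda S_\tau(\hat x+s)$, which is the first claim. With $s=0$ it gives $AP_x=P_{Tx}$, so $\{P_{T^jx}\}$ is a periodic orbit. Conversely, let $(x,t)$ be $A$-periodic. Then $x$ is $T$-periodic, and going backward along the orbit gives points $(\beta^nx,t_{-n})$ with $t_{-n}$ bounded. Hence $t=\sum_{n\le m}\lambda^{n-1}\tau(\beta^nx)+\lambda^mt_{-m}\to S_\tau(\hat x)$, that is, $(x,t)=P_x$.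

(b) $\Phi_x(s)$ has the backward orbit $\Phi_{\beta^nx}(\ell^{-n}s)$. Its distance to $P_{\beta^nx}$ tends to $0$, because the finitely many curves involved are continuous at $0$. This is the inclusion "$\supset$". For "$\subset$", let $q_{-n}=(y_{-n},t_{-n})$ be a backward orbit asymptotic to $\{P_{T^jx}\}$. Choose $\delta>0$ such that $(\ell+1)\delta<1$ and $(\ell+1)\delta$ is less than the minimal distance between distinct points of the $T$-orbit of $x$ (no second condition if $x$ is fixed). For $n\ge n_0$ write $y_{-n}=x_n+s_n$ with $x_n$ in the orbit of $x$ and $|s_n|<\delta$. From $x_n+s_n=Tx_{n+1}+\ell s_{n+1}$ we get $d(Tx_{n+1},x_n)<(\ell+1)\delta$. So $Tx_{n+1}=x_n$, that is, $x_{n+1}=\beta x_n$. Then $\ell s_{n+1}-s_n$ is an integer of modulus less than $1$, so $s_{n+1}=s_n/\ell$. Thus $(y_{-n_0},y_{-n_0-1},\dots)=\hat x_{n_0}+s_{n_0}$. Since $t_{-n}$ is bounded, $t_{-n_0}=\sum_{j\le m}\lambda^{j-1}\tau(y_{-n_0-j})+\lambda^mt_{-n_0-m}\to S_\tau(\hat x_{n_0}+s_{n_0})$. So $q_{-n_0}=\Phi_{x_{n_0}}(s_{n_0})$, and by (a) $q_0=\Phi_{T^{n_0}x_{n_0}}(\ell^{n_0}s_{n_0})$.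

(c) $\beta^nx-\beta^ny=(r-s)\ell^{-n}\bmod1\to0$, and these points lie in a finite set, so $\beta^nx=\beta^ny$ for large $n$. Apply $T^n$: $x=y$. Then $(r-s)\ell^{-n}\in\mathbb Z$ for all $n$, so $r=s$. $\square$

Part (c) is injectivity into $\hat X$, not of $\Phi_x$ into the cylinder. For the bump, $\hat0+\frac12\ne\hat0-\frac12$ but $\Phi_0(\frac12)=\Phi_0(-\frac12)$: the curve meets itself, as it may because $A$ is not invertible.

**Theorem A.** There is an open dense set $\mathcal U\subset C^1(\mathbb T)$ such that for $\tau\in\mathcal U$ the upper boundary has these properties, and likewise the lower one.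

1. It contains a finite, nonzero number of periodic orbits of $A_{\lambda,\tau}$.
2. There is a finite nonempty set $F\subset\mathbb T$ such that, over the closure of each component of $\mathbb T\setminus F$, the boundary is a single piece of the unstable manifold of a periodic orbit contained in the boundary. In particular it is $C^1$ by parts.

**Theorem B.** The set $\mathcal U$ of Theorem A can be chosen so that the following hold.

* (a) *Prevalence, all smoothness classes.* There are finitely many trigonometric polynomials $\varphi_1,\dots,\varphi_k$, depending only on $\lambda,\ell$, such that for every $\tau\in C^1$ and Lebesgue-a.e. $t\in\mathbb R^k$, $\tau+\sum t_i\varphi_i\in\mathcal U$. Hence $\mathcal U\cap X$ is open and dense in every topological vector space $X$ of functions which contains the trigonometric polynomials and embeds continuously in $C^1$ (e.g. $C^r$, $1\le r\le\infty$).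
* (b) *Low regularity.* $\{\tau:K(\tau)\text{ finite}\}$ is open and dense in $C^0(\mathbb T)$. For every Lipschitz $\tau$, $K(\tau+\sum t_i\varphi_i)$ is finite for a.e. $t$. If $K(\tau)$ is finite, the upper boundary lies in a finite union of pieces of unstable manifolds of the finitely many periodic orbits it contains.
* (c) *Locking and converse.* For $0\le r\le\infty$ ($r$ an integer or $\infty$) and $\tau\in C^r$: $K(\tau)$ is finite $\iff$ $T|_{K(\tau)}$ is injective $\iff$ $K(\tau')=K(\tau)$ for all $\tau'$ in a $C^r$-neighborhood of $\tau$.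
* (d) *Corners.* For $\tau\in\mathcal U$, the set $F$ for $\rho^+$ is exactly the set where $\rho^+$ is not differentiable. At each point of $F$ the left derivative is strictly smaller than the right one. (For $\rho^-$ it is strictly larger.)

## 4. Two open conditions: injectivity on $K$ and transversal ties

The set $\mathcal U$ is given by two explicit conditions.

**Condition (P).** $T|_{K(\tau)}$ is injective.

**Condition (Tr)** (for $\tau\in C^1$). If $z,w\in\mathrm{Opt}(\tau)$, $z_0=w_0$ and $z_{-1}\ne w_{-1}$, then $S'_\tau(z)\ne S'_\tau(w)$.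

Call $\theta$ a *tie* if it has two different preimages in $M(\tau)$. By (F3), (P) says that no point of $K(\tau)$ is a tie: preimages in $M(\tau)$ of a point of $K(\tau)$ are in $K(\tau)$, and conversely $K(\tau)\subset M(\tau)$ and $TK(\tau)=K(\tau)$. Condition (Tr) says that at a tie the competing branches cross with different slopes. The bump satisfies both. Its $K$ is $\{0\}$, its only tie is $\frac12$, with optimal histories $\hat0\pm\frac12$, and we saw that their slopes have opposite signs. A graph attractor violates (P) since $K=\mathbb T$.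

Let $\mathcal U^+=\{\tau\in C^1:\text{(P) and (Tr)}\}$ and $\mathcal U=\mathcal U^+\cap(-\mathcal U^+)$. As $\rho^-_\tau=-\rho^+_{-\tau}$, statements on $\rho^-$ for $\tau\in\mathcal U$ follow from those on $\rho^+$ for $\mathcal U^+$.

**Lemma 6 (openness).** (P) is $C^0$-open and (Tr) is $C^1$-open. So $\mathcal U^+$ and $\mathcal U$ are open in $C^1$.

*Proof.* The purpose is to pass a failure to the limit, and the danger is that two competitors merge. They cannot: distinct points with the same $T$-image are at distance at least $1/\ell$. If $\tau_j\to\tau$ in $C^0$ and $x_j\ne y_j$ in $K(\tau_j)$ with $Tx_j=Ty_j$, then by (F1) limit points $x,y$ along a common subsequence lie in $K(\tau)$, and $Tx=Ty$, $d(x,y)\ge1/\ell$. So (P) fails for $\tau$. If $\tau_j\to\tau$ in $C^1$ and $z^j,w^j$ violate (Tr) for $\tau_j$, limit points $z,w$ are $\tau$-optimal by (F1), $z_0=w_0$, $d(z_{-1},w_{-1})\ge1/\ell$, and $S'_\tau(z)=S'_\tau(w)$ by joint continuity. So (Tr) fails for $\tau$. $\square$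

## 5. Ties cannot be removed, and their parameters are Lipschitz in the base point

For density, the first thing one would try is to perturb $\tau$ until there are no ties at all. That is impossible.

**Lemma 7.** For every $\tau\in C^0$ there is a tie.

*Proof.* Otherwise each $\theta$ has a unique preimage $g(\theta)\in M(\tau)$. The graph $\{(\theta,y):y\in M(\tau),\ Ty=\theta\}$ is closed and $\mathbb T$ is compact, so $g$ is continuous. From $T\circ g=\mathrm{id}$ we get $\ell\deg g=1$, which is impossible. $\square$

The second attempt is to count parameters. Perturb along a direction $\varphi$, so that $\tau_\varepsilon=\tau+\varepsilon\varphi$ and $S_{\tau_{\varepsilon'}}=S_{\tau_\varepsilon}+(\varepsilon'-\varepsilon)S_\varphi$. Fix $\theta$. The function $\varepsilon\mapsto\rho_{\tau_\varepsilon}(\theta)$ is a maximum of affine functions with slopes $S_\varphi(z)$, hence convex. Two optimal histories with different slopes put a kink in it. So if the slopes differ by a definite amount, a fixed $\theta$ is tied in this way for few parameters. The next lemma makes this uniform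 in $\theta$.

**Lemma 8.** Let $\tau,\varphi$ be Lipschitz, $I\subset\mathbb R$ a bounded interval, $L\ge\sup_{\varepsilon\in I}\mathrm{Lip}(\tau_\varepsilon)/(\ell-\lambda)$, and $q<q'$. Let $(\varepsilon,\theta)$ and $(\varepsilon',\theta')$ be two pairs in $I\times\mathbb T$ for each of which there are $z,w\in\mathrm{Opt}(\tau_\varepsilon)$ (resp. $z',w'\in\mathrm{Opt}(\tau_{\varepsilon'})$) over $\theta$ (resp. $\theta'$) with $S_\varphi(z),S_\varphi(z')\ge q'$ and $S_\varphi(w),S_\varphi(w')\le q$. Then
$$|\varepsilon'-\varepsilon|\le\frac{2L}{q'-q}\,d(\theta,\theta').\tag{5}$$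

*Proof.* Let $\varepsilon'\ge\varepsilon$ and $\theta'=\theta+s$ with $|s|=d(\theta,\theta')$. Write $S_\varepsilon,\rho_\varepsilon$ for $S_{\tau_\varepsilon},\rho_{\tau_\varepsilon}$. We use $z$ as a test history for $(\varepsilon',\theta')$ and $w'$ as a test history for $(\varepsilon,\theta)$. By (3),
$$\rho_{\varepsilon'}(\theta')\ge S_{\varepsilon'}(z+s)\ge S_{\varepsilon'}(z)-L|s|=S_\varepsilon(z)+(\varepsilon'-\varepsilon)S_\varphi(z)-L|s|\ge\rho_\varepsilon(\theta)+(\varepsilon'-\varepsilon)q'-L|s|,$$
$$\rho_\varepsilon(\theta)\ge S_\varepsilon(w'-s)\ge S_\varepsilon(w')-L|s|=S_{\varepsilon'}(w')-(\varepsilon'-\varepsilon)S_\varphi(w')-L|s|\ge\rho_{\varepsilon'}(\theta')-(\varepsilon'-\varepsilon)q-L|s|.$$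
Adding gives $0\ge(\varepsilon'-\varepsilon)(q'-q)-2L|s|$. $\square$

So the bad parameter is a Lipschitz function of the tied point $\theta$. Here the count stops: $\theta$ ranges over a circle, and the Lipschitz image of a circle can be a whole interval. By Lemma 7 this is not an artifact, because every parameter has a tied point. What helps is that (P) does not forbid ties; it forbids only ties *over $K$*. If all the sets $K(\tau_\varepsilon)$ lie in one Lebesgue-null set, then (5) makes the bad parameters a Lipschitz image of a null set, which is null. Two things are needed: directions $\varphi$ for which the slopes $S_\varphi$ differ, and the common null set.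

A bad direction exists: for $\varphi=u\circ T-\lambda u$ the series telescopes and $S_\varphi(z)=u(z_0)$, so $\varphi$ separates no two histories of the same point. Still, finitely many directions suffice.

**Lemma 9.** There are trigonometric polynomials $\varphi_1,\dots,\varphi_k$, depending only on $\lambda,\ell$, such that whenever $z,w\in\hat X$, $z_0=w_0$, $z_{-1}\ne w_{-1}$, there is $i$ with $S_{\varphi_i}(z)\ne S_{\varphi_i}(w)$.

*Proof.* *Step 1: separate one pair.* Let $\mu_z=\sum_{n\ge1}\lambda^{n-1}\delta_{z_{-n}}$, so that $S_\varphi(z)=\int\varphi\,d\mu_z$. We claim $\mu_z\ne\mu_w$. As $T$ is injective on periodic points, one of $z_{-1},w_{-1}$ is not periodic; by symmetry say $y=w_{-1}$. Then $\mu_w(\{y\})\ge1$. If $z_{-n}=z_{-m}=y$ with $n<m$, then $T^{m-n}y=T^{m-n}z_{-m}=z_{-n}=y$, so $y$ would be periodic. Hence $z_{-n}=y$ for at most one $n$, and $n\ne1$ because $z_{-1}\ne y$. So $\mu_z(\{y\})\le\lambda<1$. Two different finite measures are distinguished by some real trigonometric polynomial, by uniform density of these in $C^0$.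

*Step 2: make the choice finite.* The inequality $S_\varphi(z)\ne S_\varphi(w)$ persists for nearby pairs. For $z_0=w_0$, $z_{-1}\ne w_{-1}$ means $d(z_{-1},w_{-1})\ge1/\ell$, so the set of pairs in question is compact. Take a finite subcover. $\square$

From now on $\tau_t=\tau+\sum_it_i\varphi_i$ for $t\in\mathbb R^k$.

## 6. Ties over a null set: density of (P)

**Proposition 10.** For every Lipschitz $\tau$, $\tau_t$ satisfies (P) for Lebesgue-a.e. $t\in\mathbb R^k$.

*Proof.* **Step 0: discard the parameters with $M=\mathbb T$.** Let $Z=\{t:M(\tau_t)=\mathbb T\}$. Fix $z,w$ with $z_0=w_0$, $z_{-1}\ne w_{-1}$. If $t\in Z$, all histories are optimal by (F2), so $S_{\tau_t}(z)=S_{\tau_t}(w)$. But $S_{\tau_t}(z)-S_{\tau_t}(w)$ is affine in $t$ with linear coefficients $S_{\varphi_i}(z)-S_{\varphi_i}(w)$, not all zero by Lemma 9. So $Z$ lies in a hyperplane and is null.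

**Step 1: locally in $t$, put all $K(\tau_t)$ into one null set.** Let $t\notin Z$ and $y\notin M(\tau_t)$. By (F1) there are a bounded open cube $V\ni t$ with rational vertices and an open interval $J\ni y$ with rational endpoints such that $M(\tau_{t'})\cap J=\emptyset$ for all $t'\in V$. There are countably many such pairs $(V,J)$, and their cubes cover $\mathbb R^k\setminus Z$, so we may treat one pair. For $t\in V$, the points of $K(\tau_t)$ have orbits in $M(\tau_t)$, so
$$K(\tau_t)\subset N_J:=\{y:T^ny\notin J\ \ \forall n\ge0\}.$$
$N_J$ is closed, and independent of $t\in V$. It is null. Indeed, $J$ contains some $[j\ell^{-m},(j+1)\ell^{-m})$, and $T^{im}y$ lies in this interval iff the $(i+1)$-st block of $m$ digits in the base-$\ell$ expansion of $y$ is a certain word. For each $n$, the first $n$ blocks of a point of $N_J$ avoid that word. Such points form a set of measure $(1-\ell^{-m})^n\to0$.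

**Step 2: cover the bad parameters by countably many sets.** Let $t\in V$ and suppose (P) fails: there are $x\ne y$ in $K(\tau_t)$ with $Tx=Ty=\theta$. Then $\theta\in K(\tau_t)\subset N_J$. Take optimal histories of $x$ and of $y$ and put $\theta$ in front. By (F2) this gives $z,w\in\mathrm{Opt}(\tau_t)$ with $z_0=w_0=\theta$, $z_{-1}=x$, $w_{-1}=y$. By Lemma 9, after possibly exchanging $z$ and $w$, $t$ lies in one of the countably many sets ($1\le i\le k$, $q<q'$ rational)
$$B_{i,q,q'}=\{t\in V:\exists\,\theta\in N_J,\ z,w\in\mathrm{Opt}(\tau_t),\ z_0=w_0=\theta,\ S_{\varphi_i}(z)\ge q',\ S_{\varphi_i}(w)\le q\}.$$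
By (F1) and compactness of $N_J$ and $\hat X$, $B_{i,q,q'}$ is relatively closed in $V$, hence Borel.

**Step 3: each of them is null.** By Fubini it suffices to show that the slices in the $t_i$-direction are null. On a slice, $t_i=\varepsilon$ runs in a bounded interval, and Lemma 8 applies with $\varphi=\varphi_i$ and $L=\sup_{t\in V}\mathrm{Lip}(\tau_t)/(\ell-\lambda)<\infty$. By (5), a point $\theta\in N_J$ serves at most one $\varepsilon$ in the slice, and $\varepsilon$ is a Lipschitz function of $\theta$ on the subset of $N_J$ where it is defined. So the slice is a Lipschitz image of a subset of a null set, and is null. $\square$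

## 7. From injectivity to a finite set of periodic points

An expanding map that is injective on a compact invariant set has a contracting inverse there, and this forces finiteness. Moreover the finite set and the shape of optimal histories are then locked.

**Lemma 11.** Let $\tau\in C^0$. Then (P) holds iff $K(\tau)$ is finite. In that case $K=K(\tau)$ consists of periodic points of $T$, and there are $\eta>0$, $N\ge1$ and a $C^0$-neighborhood $\mathcal V$ of $\tau$ such that for all $\tau'\in\mathcal V$:

(i) if $x\in K$, $|s|\le\eta$, $y'\in M(\tau')$, $Ty'=x+s$, then $y'=\beta x+s/\ell$;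

(ii) every point of $Y_N(\tau')$ has the form $x+s$ with $x\in K$, $|s|<\eta$;

(iii) every $z\in\mathrm{Opt}(\tau')$ has the form $\hat x+s$ with $x\in K$, $|s|<s_*:=\ell^N\eta$;

(iv) $K(\tau')=K$, and $\hat x\in\mathrm{Opt}(\tau')$ for $x\in K$.

*Proof.* **Finiteness.** If $K$ is finite, then $T|_K$, being onto $K$, is injective. Conversely assume (P). Then $T|_K$ is a continuous bijection of a compact set, hence a homeomorphism. Put $G=(T|_K)^{-1}$. By uniform continuity there is $\delta_0>0$ such that $d(x,y)<\delta_0$ implies $d(Gx,Gy)\le\frac1{2\ell}$. Since $d(Tu,Tv)=\ell d(u,v)$ when $d(u,v)\le\frac1{2\ell}$, we then have $d(Gx,Gy)=d(x,y)/\ell$. Cover $K$ by $n_0$ subsets of diameter less than $\delta_0$. Applying $G^n$, $K=G^nK$ is covered by $n_0$ sets of diameter less than $\delta_0\ell^{-n}$, for every $n$. If $K$ had $n_0+1$ distinct points, two of them would share such a set for every $n$, which is impossible for large $n$. So $\#K\le n_0$. Now $T$ permutes the finite set $K$, so its points are periodic and $G=\beta|_K$.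

**(i): near $K$ the winner is the periodic branch.** If $x\in K$, $Tx'=x$ and $x'\ne\beta x$, then $x'\notin M(\tau)$; otherwise $x'\in K$ by (F3), contradicting (P). As $M(\tau)$ is closed, for small $\eta$ the compact set $\{x'+s/\ell:x\in K,\ x'\in T^{-1}x\setminus\{\beta x\},\ |s|\le\eta\}$ is disjoint from $M(\tau)$, hence, by (F1) and compactness, from $M(\tau')$ for $\tau'$ near $\tau$. Since $T^{-1}(x+s)=T^{-1}x+s/\ell$, this is (i).

**(ii): long optimal stretches start near $K$.** The compact sets $Y_n(\tau)$ decrease to $K$, so $Y_N(\tau)$ lies in the open $\eta$-neighborhood of $K$ for some $N$. The set $\{(\tau',y):y\in Y_N(\tau')\}$ is closed by (F1), so this persists for $\tau'$ near $\tau$.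

**(iii): the shape of optimal histories.** Let $z\in\mathrm{Opt}(\tau')$. By (F3), $z_{-N}\in Y_N(\tau')$, so $z_{-N}=x+s$ with $x\in K$, $|s|<\eta$. Since $z_{-N-1}\in M(\tau')$, (i) gives $z_{-N-1}=\beta x+s/\ell$. By induction $z_{-N-j}=\beta^jx+s\ell^{-j}$, that is, $\sigma^Nz=\hat x+s$. Applying powers of $T$, $z=\widehat{T^Nx}+\ell^Ns$.

**(iv): locking.** Let $x\in K$. By (i) with $s=0$, the only preimage of $x$ that can lie in $M(\tau')$ is $\beta x$; some preimage does, so $\beta x\in M(\tau')$. As $\beta K=K$, $K\subset M(\tau')$, and $TK=K$ gives $K\subset K(\tau')$. All coordinates of $\hat x$ lie in $M(\tau')$, so $\hat x\in\mathrm{Opt}(\tau')$ by (F2). Conversely let $y\in K(\tau')$ and $j\ge0$. Take an optimal history of $y$ and put $Ty,\dots,T^{N+j}y$ in front of it one at a time. By (F2) this yields $z\in\mathrm{Opt}(\tau')$ with $z_{-N-j}=y$. By the proof of (iii), $y$ is within $\eta\ell^{-j}$ of $K$. Let $j\to\infty$: $y\in K$. $\square$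

**Corollary 12.** Assume (P), and let $K=K(\tau)$ and $s_*$ be as in Lemma 11. The periodic orbits of $A$ contained in the upper boundary are exactly the sets $\{P_{T^jx}\}_j$, $x\in K$; there are finitely many, and at least one. The upper boundary is contained in $\bigcup_{x\in K}\Phi_x([-s_*,s_*])$.

*Proof.* For $x\in K$, $\hat x$ is optimal, so $P_x=(x,S_\tau(\hat x))=(x,\rho_\tau(x))$ is on the upper boundary, and by Lemma 5(a) its orbit is $\{P_{T^jx}\}$. If a periodic orbit $\{(\theta_j,t_j)\}$ lies on the graph of $\rho_\tau$, then $\rho_\tau(T\theta_j)=\lambda\rho_\tau(\theta_j)+\tau(\theta_j)$ for all $j$. So $\theta_j\in K$, and the orbit consists of the points $P_{\theta_j}$. $K$ is finite by Lemma 11 and nonempty by (F3). For the last claim, apply Lemma 11(iii) to an optimal history over each $\theta$. $\square$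

## 8. Transversal ties and Sard's theorem

Once (P) holds, every optimal history is of the form $\hat x+s$ with $x$ periodic. Two such families over the same points are described by countably many data, so ordinary transversality now works. Before (P), the competing histories could be uncountably many, and this argument was not available.

**Proposition 13.** For every $\tau\in C^1$, $\tau_t\in\mathcal U^+$ for a.e. $t\in\mathbb R^k$. Hence $\tau_t\in\mathcal U$ for a.e. $t$.

*Proof.* **Step 1: list the possible ties.** By Proposition 10, (P) holds for a.e. $t$. Consider the triples $(x,y,c)$ with $x,y$ $T$-periodic, $c\in\mathbb R$, $y-c=x\bmod1$ and $\beta x\ne\beta y-c/\ell\bmod1$. There are countably many, as periodic points are countable and $c\in y-x+\mathbb Z$. For every $h$, the histories $\hat x+h$ and $\hat y+h-c$ have the same $0$-coordinate and different $(-1)$-coordinates.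

**Step 2: for a.e. $t$ no listed tie is tangential.** For a triple let
$$D(h,t)=S_{\tau_t}(\hat x+h)-S_{\tau_t}(\hat y+h-c),\qquad(h,t)\in\mathbb R\times\mathbb R^k.$$
$D$ is $C^1$ (affine in $t$, and $C^1$ in $h$ by (4)). By Lemma 9,
$$\partial_tD(h,t)=\big(S_{\varphi_i}(\hat x+h)-S_{\varphi_i}(\hat y+h-c)\big)_i\ne0\quad\text{everywhere.}$$
So $\{D=0\}$ is empty or a $C^1$ submanifold of dimension $k$, with tangent spaces $\ker dD$. The projection $(h,t)\mapsto t$ restricted to it is a map between $k$-dimensional manifolds. It is critical exactly where $\ker dD$ contains a nonzero vector killed by the projection, that is, the vector $(1,0)$, that is, where $\partial_hD=0$. By Sard's theorem for $C^1$ maps between manifolds of equal dimension, for a.e. $t$ there is no $h$ with $D(h,t)=\partial_hD(h,t)=0$.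

**Step 3: conclude (Tr).** For a.e. $t$, (P) holds and Step 2 holds for all the triples. For such $t$ let $z,w\in\mathrm{Opt}(\tau_t)$, $z_0=w_0$, $z_{-1}\ne w_{-1}$. By Lemma 11(iii), $z=\hat x+h$ and $w=\hat y+r$ with $x,y$ periodic. Put $c=h-r$. Then $w=\hat y+h-c$. From $z_0=w_0$ we get $y-c=x\bmod1$, and from $z_{-1}\ne w_{-1}$ that $\beta x\ne\beta y-c/\ell\bmod1$. So $(x,y,c)$ is a listed triple. Both histories are optimal over the same point, so $D(h,t)=0$, whence $S'_{\tau_t}(z)-S'_{\tau_t}(w)=\partial_hD(h,t)\ne0$.

**Step 4: both boundaries.** Since $-\tau_t=(-\tau)_{-t}$, applying the above to $-\tau$ shows $-\tau_t\in\mathcal U^+$ for a.e. $t$. So $\tau_t\in\mathcal U$ for a.e. $t$. $\square$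

Since $\tau_t\to\tau$ in $C^1$ as $t\to0$, $\mathcal U$ is dense in $C^1$; by Lemma 6 it is open.

## 9. The boundary as finitely many unstable pieces

It remains to read off the structure. Let $\tau\in\mathcal U^+$. Property 1 of Theorem A is Corollary 12. Let $F$ be the set of $\theta$ over which there are at least two optimal histories.

**Step 1: slopes differ for all pairs, not only for those that separate at time $-1$.** Let $z\ne w$ be optimal with $z_0=w_0$, and let $m$ be maximal with $z_{-j}=w_{-j}$ for $j\le m$. By (4),
$$S'_\tau(z)-S'_\tau(w)=(\lambda/\ell)^m\big(S'_\tau(\sigma^mz)-S'_\tau(\sigma^mw)\big)\ne0$$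
by (Tr), as $\sigma^mz,\sigma^mw$ are optimal by (F2) and separate at their first step.

**Step 2: $F$ is finite, because accumulating ties would be tangential.** Otherwise there are distinct $\theta_j\in F$ with $\theta_j\to\theta_*$, and optimal $z^j\ne w^j$ over $\theta_j$. By Lemma 11(iii), after passing to a subsequence, $z^j=\hat x+s_j$ and $w^j=\hat y+r_j$ with $x,y$ fixed, $s_j\to s$, $r_j\to r$. The sequence $s_j-r_j\in y-x+\mathbb Z$ converges in a discrete set, so it is eventually constant, equal to $s-r$. Put $z=\hat x+s$, $w=\hat y+r$, $h_j=s_j-s$. Then, for large $j$, $z^j=z+h_j$ and $w^j=w+h_j$; so $z\ne w$. By (F1) both $z$ and $w$ are optimal, over $\theta_*$. The $h_j$ are distinct because the $\theta_j=\theta_*+h_j$ are. The $C^1$ function $D(h)=S_\tau(z+h)-S_\tau(w+h)$ vanishes at $0$ and at the $h_j\to0$. Hence $D'(0)=S'_\tau(z)-S'_\tau(w)=0$, contradicting Step 1.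

**Step 3: $F\ne\emptyset$.** By Lemma 7 some $\theta$ has two preimages in $M(\tau)$. By (F2) each of them is the $(-1)$-coordinate of an optimal history of $\theta$.

**Step 4: between points of $F$ a single curve wins.** Let $I$ be a component of $\mathbb T\setminus F$ and $\tilde I=(\alpha,\alpha')\subset\mathbb R$ a lift. Fix lifts $\tilde x$ of the points $x\in K$. For $x\in K$ and $m\in\mathbb Z$ let
$$C_{x,m}=\{\vartheta\in\tilde I:\ \hat x+(\vartheta-\tilde x-m)\in\mathrm{Opt}(\tau),\ |\vartheta-\tilde x-m|\le s_*\}.$$
These sets are closed in $\tilde I$ by (F1), and only finitely many are nonempty. They cover $\tilde I$: by Lemma 11(iii) an optimal history over $\vartheta$ is $\hat x+s$ with $|s|<s_*$ and $x+s=\vartheta\bmod1$, so $s=\vartheta-\tilde x-m$ for some $m$. They are pairwise disjoint: over points of $I$ the optimal history is unique, and for a given $\vartheta$ different $(x,m)$ give different histories by Lemma 5(c). As $\tilde I$ is connected, $\tilde I=C_{x,m}$ for one $(x,m)$. So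
$$\rho_\tau(\vartheta)=S_\tau(\hat x+\vartheta-\tilde x-m)\qquad\text{on }\tilde I, \tag{6}$$
and by continuity on the closure of $\tilde I$. The graph of $\rho_\tau$ over $\overline I$ is $\Phi_x([\alpha-\tilde x-m,\alpha'-\tilde x-m])$. By Lemma 5(b) and Corollary 12 this is a piece of the unstable manifold of the orbit of $P_x$, which lies on the upper boundary. The right side of (6) is $C^1$ in $\vartheta\in\mathbb R$, so the boundary is $C^1$ by parts.

This proves property 2 for the upper boundary. For $\tau\in\mathcal U$, applying it to $-\tau$ gives the lower boundary. Since $\mathcal U$ is open and dense, Theorem A is proved and the conjecture is true. $\blacksquare$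

## 10. Prevalence, low regularity, locking, and corners

We prove Theorem B, with the $\mathcal U$ of Section 4.

**(a)** The first statement is Proposition 13. For the second, vector space operations in $X$ are continuous, so $\tau_t\to\tau$ in $X$ as $t\to0$, and a.e. $t$ is good; this is density. Openness holds since $\mathcal U$ is $C^1$-open and the embedding $X\hookrightarrow C^1$ is continuous.

**(b)** By Lemma 11, "$K(\tau)$ finite" is (P), which is $C^0$-open by Lemma 6. For Lipschitz $\tau$ it holds for a.e. $\tau_t$ by Proposition 10. As Lipschitz functions are dense in $C^0$ and $\tau_t\to\tau$ as $t\to0$, (P) is $C^0$-dense. The last statement is Corollary 12 with Lemma 5(b).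

**(c)** The first equivalence is in Lemma 11. If (P) holds, $K$ is constant on a $C^0$-neighborhood of $\tau$ by Lemma 11(iv), hence on a $C^r$-neighborhood. Conversely suppose $K$ is constant on a $C^r$-neighborhood of $\tau$. Functions with (P) are dense in $C^r$: for $r\ge1$ by Proposition 10, since $\tau_t\to\tau$ in $C^r$; for $r=0$ by (b). So $K(\tau)=K(\tau')$ for some $\tau'$ satisfying (P), and $K(\tau)$ is finite.

**(d)** Let $\tau\in\mathcal U^+$. On $\mathbb T\setminus F$, $\rho^+$ is $C^1$ by (6). Let $\theta\in F$, and let $z^1,\dots,z^p$ be the optimal histories over $\theta$. We have $p\ge2$. There are finitely many, since by Lemma 11(iii) each is $\hat x+s$ with $x$ in a finite set, $|s|<s_*$ and $x+s=\theta\bmod1$. Their slopes $S'_\tau(z^i)$ are pairwise distinct by Step 1 of Section 9.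

*Near $\theta$ only these branches compete.* We claim that for all small $|h|$ every optimal history over $\theta+h$ is some $z^i+h$. Otherwise there are $h_j\to0$ and optimal $u^j=\hat x+s_j$ over $\theta+h_j$ ($x$ fixed, after passing to a subsequence) not of this form. Since $x+s_j=\theta+h_j\bmod1$, $s_j-h_j$ lies in a bounded subset of a translate of $\mathbb Z$, so it is constant, equal to some $s$, along a subsequence. The limit $\hat x+s$ of $u^j$ is optimal over $\theta$ by (F1), hence equals some $z^i$, and $u^j=\hat x+s+h_j=z^i+h_j$, a contradiction.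

*One-sided derivatives.* Each $z^i+h$ is a history of $\theta+h$, so the claim gives
$$\rho^+(\theta+h)=\max_iS_\tau(z^i+h)\qquad\text{for small }|h|,$$
and all branches have the value $\rho^+(\theta)$ at $h=0$. Dividing the increment by $h>0$ and letting $h\to0$, the right derivative is $\max_iS'_\tau(z^i)$. Dividing by $h<0$ turns the maximum into a minimum, so the left derivative is $\min_iS'_\tau(z^i)$. As $p\ge2$ and the slopes are distinct, the left derivative is strictly smaller, and $\rho^+$ is not differentiable at $\theta$. For $\tau\in\mathcal U$, the same applied to $-\tau$ and $\rho^-_\tau=-\rho^+_{-\tau}$ gives the reversed inequality for $\rho^-$. $\blacksquare$
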